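\title{Derived isogenies of abelian varieties do not specialize to characteristic $p$}

\begin{abstract}
Two abelian varieties over an algebraically closed field are derived isogenous if they are joined by a chain of twisted Fourier--Mukai equivalences. We show that for every prime $p$ and every $g\ge 2$ there are abelian schemes of relative dimension $g$ over a discrete valuation ring of residue characteristic $p$ whose generic fibers are derived isogenous and whose special fibers are not. This happens in mixed and in equal characteristic, and with residue field $\overline{\mathbb{F}}_p$. The obstruction comes from a structure theorem: a twisted equivalence produces a quasi-isogeny of square degree whose kernel has equally large \'etale and multiplicative $p$-parts. We also show that specialization holds for elliptic curves and for isogenies of square degree prime to $p$, and that the obstruction is the only one when the $p$-rank is at least $g-1$.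
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field. For an abelian variety $X$ over $k$ and a Brauer class $\alpha\in\operatorname{Br}(X)$, let $D^b(X,\alpha)$ be the bounded derived category of $\alpha$-twisted coherent sheaves on $X$; the conventions are recalled in Section~\ref{sec:twisted}. Abelian varieties $X$ and $Y$ over $k$ are \emph{derived isogenous} if there are abelian varieties $X=X_0,X_1,\dots,X_n=Y$ over $k$, classes $\alpha_i\in\operatorname{Br}(X_i)$ and $\beta_{i+1}\in\operatorname{Br}(X_{i+1})$ for $0\le i<n$, and $k$-linear exact equivalences $D^b(X_i,\alpha_i)\simeq D^b(X_{i+1},\beta_{i+1})$ of twisted Fourier--Mukai type. The two classes carried by an intermediate $X_i$ need not agree. Abelian varieties over a field that is not algebraically closed are called derived isogenous if their base changes to a fixed algebraic closure are. Finally, $X$ and $Y$ are \emph{principally isogenous} if there is an isogeny between them whose degree is a perfect square. The following results are known.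
\begin{itemize}
\item[(i)] If $\operatorname{char}k=0$, abelian varieties of dimension $g\ge2$ over $k$ are derived isogenous if and only if they are principally isogenous, and elliptic curves over $k$ are derived isogenous if and only if they are isomorphic.
\item[(ii)] If $\operatorname{char}k=p>2$, abelian varieties of dimension $g\ge 2$ over $k$ that admit a principal isogeny of degree prime to $p$ are derived isogenous.
\item[(iii)] If $\mathcal X,\mathcal Y$ are abelian schemes over a discrete valuation ring whose residue field has characteristic $0$, and the generic fibers are derived isogenous, then so are the special fibers.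
\end{itemize}
The question studied here was posed by Li, Lu and Tang \cite{LLT}.
\begin{quote}
Let $R$ be a discrete valuation ring with fraction field $K$ and residue field of characteristic $p>0$, and let $\mathcal X,\mathcal Y$ be abelian schemes over $R$ with derived isogenous generic fibers. Must the special fibers be derived isogenous?
\end{quote}
One would guess that the answer is yes. An isogeny of generic fibers extends, after a finite extension of $R$, to an isogeny of abelian schemes, and its degree is the same on both fibers. Together with (i) this gives (iii) for $g\ge2$. If $\operatorname{char}K=0$ and the residue characteristic is $p$, the same argument still shows that the special fibers are principally isogenous, so the answer would be yes if the degree were the only invariant in characteristic $p$ as well. It is not.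

\begin{theorem}\label{thm:main}
Let $p$ be a prime and $g\ge2$.
\begin{itemize}
\item[(a)] There are a discrete valuation ring $R$ with residue characteristic $p$ and fraction field of characteristic $0$, and abelian schemes $\mathcal X,\mathcal Y$ over $R$ of relative dimension $g$, whose generic fibers are derived isogenous but whose special fibers are not.
\item[(b)] The same failure occurs with residue field $\overline{\mathbb F}_p$, both with $\operatorname{char}K=0$ and with $\operatorname{char}K=p$.
\end{itemize}
\end{theorem}

The missing invariant is the type of the kernel. If $\operatorname{char}k=p$, a finite commutative group scheme $G$ over $k$ is canonically a product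
\begin{equation}\label{eq:split}
G=G_{p'}\times G_{\mathrm{et}}\times G_{\mathrm{mult}}\times G_{\mathrm{ll}}
\end{equation}
of a group of order prime to $p$ and three groups of $p$-power order: an \'etale one, a multiplicative one (its Cartier dual is \'etale), and a local-local one (it and its Cartier dual are connected). The basic examples are $\mathbb Z/p$, $\mu_p$ and $\alpha_p$.

\begin{definition}\label{def:balanced}
An isogeny $f$ over $k$ is \emph{balanced} if $\deg f$ is a square and, when $\operatorname{char}k=p$, the groups $(\ker f)_{\mathrm{et}}$ and $(\ker f)_{\mathrm{mult}}$ have the same order. A quasi-isogeny $h$, that is, an element $f/n\in\operatorname{Hom}(X,Y)\otimes\mathbb Q$ with $f$ an isogeny and $n\ge1$, is \emph{balanced} if $f$ is.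
\end{definition}

Section~\ref{sec:invariants} shows that the choice of $f$ and $n$ does not matter.

\begin{theorem}\label{thm:balanced}
Derived isogenous abelian varieties over an algebraically closed field are related by a balanced quasi-isogeny.
\end{theorem}

In characteristic $0$ the groups $\mathbb Z/p$ and $\mu_p$ are isomorphic over an algebraically closed field, so a kernel $\mathbb Z/p\times\mu_p$ on the generic fiber may specialize to $\mathbb Z/p\times\mathbb Z/p$, which is not balanced. This is the mechanism behind Theorem~\ref{thm:main}(a). Theorem~\ref{thm:balanced} follows from a description of a single equivalence. We write $\hat B$ for the dual abelian variety, $G^D$ for the Cartier dual and $|G|$ for the order.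

\begin{theorem}\label{thm:structure}
Let $X,Y$ be abelian varieties over an algebraically closed field of any characteristic with $D^b(X,\alpha)\simeq D^b(Y,\beta)$. Then there are abelian varieties $B,Q$, a finite subgroup scheme $G\subset\hat B$ with $G\cong G^D$ and $|G|=r^2$ a perfect square, and exact sequences
\[
0\to B\to Y\to Q\to 0,\qquad 0\to\hat B/G\to X\to Q\to0 .
\]
\end{theorem}

In the other direction, Proposition~\ref{prop:heisenberg} shows that an isogeny with kernel $A\times A^D$ gives a derived isogeny in every characteristic. It is the tool for parts (b) and (c) of the following theorem. The \emph{$p$-rank} $\operatorname{rk}_pX$ is defined by $X(k)[p]\cong(\mathbb Z/p)^{\operatorname{rk}_pX}$.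

\begin{theorem}\label{thm:positive}
Let $p$ be any prime.
\begin{itemize}
\item[(a)] For relative dimension $g=1$, the question has a positive answer.
\item[(b)] An isogeny of square degree prime to $p$ between abelian varieties of dimension $g\ge2$ over an algebraically closed field of characteristic $p$ implies derived isogeny. Hence specialization holds whenever $g\ge2$ and the geometric generic fibers are related by an isogeny of square degree prime to $p$.
\item[(c)] Let $k$ be algebraically closed of characteristic $p$, let $g\ge2$, and let $X$ over $k$ have dimension $g$ and $p$-rank at least $g-1$. Then $Y$ is derived isogenous to $X$ if and only if there is a balanced quasi-isogeny $X\to Y$.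
\end{itemize}
\end{theorem}

Section~\ref{sec:mixed} deduces Theorem~\ref{thm:main}(a) from Theorem~\ref{thm:balanced}. Sections~\ref{sec:twisted} and~\ref{sec:structure} prove Theorems~\ref{thm:structure} and~\ref{thm:balanced}, Sections~\ref{sec:heisenberg} and~\ref{sec:positive} prove Theorem~\ref{thm:positive}, and Section~\ref{sec:Fpbar} proves Theorem~\ref{thm:main}(b).

\section{Numerical invariants of quasi-isogenies}\label{sec:invariants}

Let $k$ be algebraically closed. The order of a finite commutative group scheme $G$ is $|G|=\dim_k\mathcal O(G)$; it is multiplicative in exact sequences, and $\deg f=|\ker f|$. Cartier duality $G^D=\underline{\operatorname{Hom}}(G,\mathbb G_m)$ is exact and preserves orders. We use throughout the description of the kernel of a dual isogeny \cite[\S15]{Mum}: for an isogeny $f\colon X\to Y$,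
\begin{equation}\label{eq:dualkernel}
\ker\hat f\cong(\ker f)^D .
\end{equation}
Here a point of $\ker\hat f$ is a line bundle $L$ on $Y$ with $f^*L$ trivial, and it is sent to the character by which the canonical action of $\ker f$ on $f^*L$ scales a trivializing section.

Let $\operatorname{char}k=p$. Write $e(G),\mu(G),\nu(G)$ for $\log_p$ of the orders of $G_{\mathrm{et}},G_{\mathrm{mult}},G_{\mathrm{ll}}$ in \eqref{eq:split}, and $\delta(G)=e(G)-\mu(G)$. There are no nonzero homomorphisms between groups of different types, so an exact sequence is the product of four exact sequences and $e,\mu,\nu,\delta$ are additive. Duality exchanges the \'etale and multiplicative parts, so $e(G^D)=\mu(G)$, and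
\begin{equation}\label{eq:selfdual}
G\cong G^D\ \Longrightarrow\ \delta(G)=0 .
\end{equation}
For an isogeny $f$ put $e(f)=e(\ker f)$, and likewise for $\mu,\nu,\delta$. The exact sequence $0\to\ker f\to\ker(f'f)\to\ker f'\to0$ makes them additive under composition, and $\ker(f\times f')=\ker f\times\ker f'$ makes them additive under products.

Let $X$ have dimension $g$. Since $X(k)[p^\infty]\cong(\mathbb Q_p/\mathbb Z_p)^{\operatorname{rk}_pX}$, the $p$-rank is an isogeny invariant and $e([n])=v_p(n)\operatorname{rk}_pX$. By \eqref{eq:dualkernel}, $X[n]^D\cong\hat X[n]$, and $\hat X$ is isogenous to $X$, so $\mu([n])=e([n])$. With $\deg[n]=n^{2g}$ this gives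
\begin{equation}\label{eq:mult}
\delta([n])=0,\qquad \nu([n])=(2g-2\operatorname{rk}_pX)\,v_p(n).
\end{equation}
For a quasi-isogeny $h=f/n$ put $e(h)=e(f)-e([n])$, likewise for $\mu,\nu,\delta$, and $\deg h=\deg f/n^{2g}$. If $f/n=f'/n'$, then $n'f=nf'$ and $e(f)+e([n'])=e(f')+e([n])$, so this is well defined; the invariants of $[n]$ are the same on source and target, and additivity under composition and products persists. Definition~\ref{def:balanced} now reads: $h$ is balanced if $\deg h\in(\mathbb Q^\times)^2$ and $\delta(h)=0$, the second condition being absent in characteristic $0$.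

\begin{lemma}\label{lem:balanced}
Balanced quasi-isogenies are closed under composition and inversion and include all $[n]$. In characteristic $p$, a balanced quasi-isogeny $h$ has $\nu(h)$ even.
\end{lemma}

\begin{proof}
The first sentence follows from additivity and \eqref{eq:mult}. For the second, $v_p(\deg h)=e(h)+\mu(h)+\nu(h)=2e(h)+\nu(h)$, and $v_p(\deg h)$ is even.
\end{proof}

\begin{example}\label{ex:EE}
Let $E$ be an ordinary elliptic curve in characteristic $p$, so $E[p]\cong\mathbb Z/p\times\mu_p$. Put $E'=E/(\mathbb Z/p)$ and $E''=E/\mu_p$. The isogenies $E\times E\to E'\times E''$ and $E\times E\to E'\times E'$ both have degree $p^2$. The first has $\delta=0$ and kernel $A\times A^D$ with $A=\mathbb Z/p$, so it gives a derived isogeny by Proposition~\ref{prop:heisenberg}. The second has $\delta=2$. This alone does not exclude another, balanced, quasi-isogeny $E\times E\to E'\times E'$; for that one needs to control $\delta$ on the self-quasi-isogenies of $E\times E$.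
\end{example}

\section{The counterexample in mixed characteristic}\label{sec:mixed}

We prove Theorem~\ref{thm:main}(a), assuming Theorem~\ref{thm:balanced}, by lifting the second isogeny of Example~\ref{ex:EE}. Only the condition $\delta=0$ is used, not the squareness of the degree.

\begin{lemma}\label{lem:GLg}
Let $E$ be an elliptic curve over an algebraically closed field of characteristic $p$ with $\operatorname{End}(E)=\mathbb Z$. Then $\delta(u)=0$ for every quasi-isogeny $u\colon E^g\to E^g$.
\end{lemma}

\begin{proof}
By \eqref{eq:mult} we may replace $u$ by an integer multiple, so $u\in\operatorname{End}(E^g)=M_g(\mathbb Z)$ with $\det u\ne0$. Write $u=u_1\operatorname{diag}(d_1,\dots,d_g)u_2$ with $u_1,u_2\in GL_g(\mathbb Z)$ (Smith normal form). The $u_i$ are automorphisms, so $\delta(u)=\sum_i\delta([d_i]_E)=0$.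
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $k$ be an algebraic closure of $\mathbb F_p(j)$ with $j$ transcendental, and $E$ an elliptic curve over $k$ with invariant $j$. By Deuring's theorem, an elliptic curve in characteristic $p$ that is supersingular or has $\operatorname{End}\ne\mathbb Z$ has $j$-invariant in $\overline{\mathbb F}_p$. So $E$ is ordinary and $\operatorname{End}(E)=\mathbb Z$.

Lifting the coefficients of a Weierstrass equation gives an elliptic curve over the Witt ring $W(k)$. Over a complete discrete valuation ring, the identity component of a finite flat group scheme is a finite flat subgroup scheme whose special fiber is the identity component of the special fiber. Hence the $p$-torsion of the lifted curve has identity component of order $|\mu_p|=p$. Its geometric generic fiber is one of the $p+1$ subgroups of order $p$ in $(\mathbb Z/p)^2$. Choose another one. It is defined over the fraction field $K$ of a finite extension $R$ of $W(k)$, a complete discrete valuation ring with residue field $k$. Let $\mathcal E$ be the curve over $R$ and $\mathcal C\subset\mathcal E[p]$ the schematic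 closure of the chosen subgroup, a finite flat subgroup scheme of order $p$. If $\mathcal C_k$ were connected, $\mathcal C$ would be connected because $R$ is complete; then $\mathcal C\subset\mathcal E[p]^0$, and the generic fibers would be equal by their orders, against our choice. So $\mathcal C_k^0$ is a proper subgroup of a group of order $p$, hence trivial, and $\mathcal C_k\cong\mathbb Z/p$. Put
\[
\mathcal X=\mathcal E^g,\qquad\mathcal Y=(\mathcal E/\mathcal C)^2\times\mathcal E^{g-2}.
\]
The isogeny $\mathcal X_{\overline K}\to\mathcal Y_{\overline K}$ has degree $p^2$, so the generic fibers are derived isogenous by (i). (One can avoid (i): the kernel is $\mathbb Z/p\times\mathbb Z/p\cong\mathbb Z/p\times\mu_p$ over $\overline K$, and Proposition~\ref{prop:heisenberg} applies.)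

On special fibers, $f\colon\mathcal X_k\to\mathcal Y_k$ has kernel $(\mathbb Z/p)^2$, so $\delta(f)=2$. If $\mathcal X_k$ and $\mathcal Y_k$ were derived isogenous, Theorem~\ref{thm:balanced} would give a quasi-isogeny $h\colon\mathcal X_k\to\mathcal Y_k$ with $\delta(h)=0$, and $u=h^{-1}f$ would be a self-quasi-isogeny of $E^g$ with $\delta(u)=2$. This contradicts Lemma~\ref{lem:GLg}.
\end{proof}

\begin{remark}
The special fibers are principally isogenous through $f$. So (i) does not hold in characteristic $p$, and the condition on the degree in (ii) cannot be dropped.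
\end{remark}

\section{Twisted sheaves and Fourier--Mukai kernels}\label{sec:twisted}

From here to the end of Section~\ref{sec:heisenberg}, $k$ is algebraically closed of any characteristic, products are over $k$, and $T$ denotes a $k$-scheme of finite type, possibly nonreduced.

\subsection{Conventions}
Represent $\alpha\in\operatorname{Br}(X)$ by a $\mathbb G_m$-gerbe over $X$. An $\alpha$-twisted sheaf is a sheaf on the gerbe on which the inertia group $\mathbb G_m$ acts with weight one. \'Etale locally on $X$ the gerbe is trivial and a twisted sheaf is an ordinary sheaf, so support, annihilator, flatness, rank and length make sense. The tensor product of an $\alpha$-twisted and an $\alpha'$-twisted sheaf is $\alpha\alpha'$-twisted, duals are $\alpha^{-1}$-twisted, and an $\alpha\alpha^{-1}$-twisted sheaf is canonically an ordinary sheaf. A gerbe over a finite product of strictly henselian local rings, such as a finite $k$-scheme, is trivial. In particular each $x\in X(k)$ carries a twisted skyscraper sheaf $k(x)$ of length one, unique up to isomorphism. The class of a gerbe lies in $\operatorname{Br}(X)$ when the gerbe carries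 a twisted vector bundle $E\neq0$, through the Azumaya algebra $\mathcal End(E)$. On smooth projective varieties the usual formalism holds for twisted complexes: derived $\otimes$ and $R\mathcal Hom$, flat base change, the projection formula, Grothendieck duality. Since $\omega_X\cong\mathcal O_X$ for an abelian variety, the Serre functor of $D^b(X,\alpha)$ is the shift $[\dim X]$.

Tensor products and pullbacks of complexes are derived. We write pullbacks by their values: if $c\colon\hat Y\to X$ is a morphism, $P(x+c(L),y)$ is the pullback of $P$ along $(x,y,L)\mapsto(x+c(L),y)$. For kernels $P_1$ on $U\times V$ and $P_2$ on $V\times W$ with opposite twists along $V$, the convolution is $P_2\circ P_1=R\operatorname{pr}_{UW*}(P_1(u,v)\otimes P_2(v,w))$. It is associative and commutes with pullback along any morphism $U'\to U$, since $\operatorname{pr}_{UW}$ is flat. A kernel $P\in D^b(X\times Y,\alpha^{-1}\boxtimes\beta)$ defines $\Phi_P=P\circ(-)\colon D^b(X,\alpha)\to D^b(Y,\beta)$, and $\Phi_P(k(x))$ is the derived fiber $P|_{\{x\}\times Y}$. By Grothendieck duality, for abelian varieties $\Phi_P$ has a right adjoint with kernel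 $P^\vee[\dim X]$ and a left adjoint with kernel $P^\vee[\dim Y]$. We put $R\mathcal Hom_T=R\operatorname{pr}_{T*}R\mathcal Hom$.

We use the following standard facts on an abelian variety $X$ of dimension $g$.
\begin{itemize}
\item[(A1)] \emph{Rigidity.} If $U$ is an irreducible variety and a morphism $U\times X\to X'$ to a variety contracts $\{u_0\}\times X$ to a point, then it factors through $U$. A morphism of abelian varieties that preserves the origin is a homomorphism.
\item[(A2)] $\operatorname{Pic}_X(T)=\operatorname{Pic}(X\times T)/\operatorname{Pic}(T)$, the identity component $\hat X$ is open in $\operatorname{Pic}_X$, and $NS(X)=\operatorname{Pic}_X(k)/\hat X(k)$ is torsion free. The normalized Poincar\'e bundle $\mathcal P_X$ on $X\times\hat X$ is additive in each variable, for example $\mathcal P_X(x+x',M)\cong\mathcal P_X(x,M)\otimes\mathcal P_X(x',M)$. It identifies $X$ with the dual of $\hat X$. The dual of $f\colon X\to X'$ is characterized by $\mathcal P_{X'}(f(x),M')\cong\mathcal P_X(x,\hat f(M'))$.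
\item[(A3)] A short exact sequence of abelian varieties dualizes to a short exact sequence. An abelian subvariety $N\subset X$ has a complement $C$, with $C+N=X$ and $C\cap N$ finite (Poincar\'e).
\item[(A4)] $R\operatorname{pr}_{\hat X*}\mathcal P_X\cong k(0)[-g]$, and $\Phi_{\mathcal P_X}\colon D^b(X)\to D^b(\hat X)$ is an equivalence (Mukai). It sends $M\in\hat X(k)$ to $k(-M)[-g]$.
\item[(A5)] A polarization $\lambda=\phi_{\mathcal L}\colon X\to\hat X$, with $\mathcal L$ ample, satisfies $\hat\lambda=\lambda$, and $\deg\lambda=\chi(\mathcal L)^2$ by Riemann--Roch.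
\end{itemize}

\subsection{Families of points}
An isomorphism of functors says little about kernels over a nonreduced base, and in characteristic $p$ the group schemes we must detect are nonreduced. The following lemma turns information on closed points into an isomorphism of kernels.

\begin{lemma}\label{lem:points}
Let $T$ be a smooth variety, $Z$ a smooth projective variety, and $\mathcal F$ a bounded coherent twisted complex on $T\times Z$. The set of $t\in T(k)$ such that the derived fiber $\mathcal F_t$ is a skyscraper sheaf of length one in degree $0$ is the set of $k$-points of an open $T_0\subset T$. Over $T_0$, the complex $\mathcal F$ is an invertible twisted sheaf on the graph of a morphism $T_0\to Z$.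
\end{lemma}

\begin{proof}
Let $t$ be in the set. It suffices to prove the last assertion near $t$: it implies openness, and the graphs glue because they are the support of $\mathcal F$. To shrink $T$ means to pass to an open neighborhood of $t$. Since $T\times Z\to T$ is proper, every open neighborhood of $\{t\}\times Z$ becomes everything after shrinking. With Nakayama's lemma: if a bounded coherent complex $\mathcal F'$ has top degree $b$ and $\mathcal H^b(\mathcal F'_t)=\mathcal H^b(\mathcal F')|_t$ vanishes, then $\mathcal H^b(\mathcal F')=0$ after shrinking.

Applying this repeatedly, we may assume $\mathcal H^{i}(\mathcal F)=0$ for $i>0$. The triangle $\tau^{<0}\mathcal F\to\mathcal F\to\mathcal H^0(\mathcal F)$ gives the exact sequence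
\[
0=\mathcal H^{-1}(\mathcal F_t)\to\mathcal Tor_1^{\mathcal O_T}(\mathcal H^0(\mathcal F),k(t))\to\mathcal H^0((\tau^{<0}\mathcal F)_t)=0 .
\]
By the local criterion, $\mathcal H^0(\mathcal F)$ is $T$-flat along $\{t\}\times Z$; the flat locus is open, so it is $T$-flat after shrinking. Then $\mathcal F_t$ and $\mathcal H^0(\mathcal F)_t$ both sit in degree $0$, while $(\tau^{<0}\mathcal F)_t$ sits in negative degrees, so $(\tau^{<0}\mathcal F)_t=0$, and $\tau^{<0}\mathcal F=0$ after shrinking. Thus $\mathcal F$ is a $T$-flat sheaf. Its scheme-theoretic support $\Sigma$ is proper over $T$ with finite fiber at $t$, hence finite over $T$ after shrinking. Over the strict henselization of $T$ at $t$ the gerbe is trivial on $\Sigma$, so it is trivial over an \'etale neighborhood. There $\mathcal F$ is a faithful $\mathcal O_\Sigma$-module that is finite and flat over $\mathcal O_T$ with fiber of length one at $t$, hence locally free of rank one over $\mathcal O_T$ near $t$. The composite $\mathcal O_T\to\mathcal O_\Sigma\hookrightarrow\mathcal End_{\mathcal O_T}(\mathcal F)=\mathcal O_T$ is the identity, so $\mathcal O_\Sigma=\mathcal O_T$.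 Hence $\Sigma\to T$ is an isomorphism and $\mathcal F$ is invertible on $\Sigma$.
\end{proof}

\subsection{The inverse kernel and cancellation}
Let $X,Y$ be abelian varieties and $P\in D^b(X\times Y,\alpha^{-1}\boxtimes\beta)$ the kernel of an equivalence $\Phi\colon D^b(X,\alpha)\to D^b(Y,\beta)$. An equivalence commutes with Serre functors, so $\Phi(k(x))[\dim X]\cong\Phi(k(x))[\dim Y]$; as this object is bounded and nonzero, $\dim X=\dim Y=:g$.

\begin{lemma}\label{lem:inverse}
There is a kernel $P^\dagger$ on $Y\times X$ with $P^\dagger\circ P\cong\mathcal O_{\Delta_X}$ and $P\circ P^\dagger\cong\mathcal O_{\Delta_Y}$.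
\end{lemma}

\begin{proof}
The functor $\Phi^{-1}$ is right adjoint to $\Phi$, so it has kernel $P^\vee[g]$. The fiber of $P^\vee[g]\circ P$ at $x$ is $\Phi^{-1}\Phi(k(x))\cong k(x)$. By Lemma~\ref{lem:points}, $P^\vee[g]\circ P\cong\Delta_*\mathcal M$ with $\mathcal M$ invertible and $\alpha^{-1}\alpha$-twisted, that is, a line bundle. Put $P^\dagger=P^\vee[g]\otimes\operatorname{pr}_X^*\mathcal M^{-1}$. Then $P^\dagger\circ P\cong\mathcal O_{\Delta_X}$, so $\Phi_{P^\dagger}\cong\Phi^{-1}$, the fibers of $P\circ P^\dagger$ are the $k(y)$, and $P\circ P^\dagger\cong\Delta_*\mathcal M'$ for a line bundle $\mathcal M'$. From $(P\circ P^\dagger)\circ(P\circ P^\dagger)\cong P\circ P^\dagger$ we get $\mathcal M'^{\otimes2}\cong\mathcal M'$, so $\mathcal M'$ is trivial.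
\end{proof}

\begin{corollary}\label{cor:tools}
Let $T$ be a $k$-scheme of finite type with a gerbe $\tau$.
\begin{itemize}
\item[(a)] \emph{(Families.)} $P\circ(-)\colon D_{qc}(T\times X,\tau\boxtimes\alpha)\to D_{qc}(T\times Y,\tau\boxtimes\beta)$ is an equivalence with inverse $P^\dagger\circ(-)$. Moreover $R\mathcal Hom_T(\mathcal F,\mathcal F')\cong R\mathcal Hom_T(P\circ\mathcal F,P\circ\mathcal F')$ if $\mathcal F$ and $P\circ\mathcal F$ are perfect; here the twists of $\mathcal F,\mathcal F'$ along $T$ may differ.
\item[(b)] \emph{(Symmetry.)} $P$, read as a kernel on $Y\times X$, gives an equivalence $D^b(Y,\beta^{-1})\to D^b(X,\alpha^{-1})$. So every statement about $(X,Y,P)$ holds with $X$ and $Y$ exchanged.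
\item[(c)] \emph{(Graphs.)} Let $s\colon T\to X$ have graph $i_s\colon T\to T\times X$, and let $\mathcal A$ be an invertible $\tau\cdot s^*\alpha$-twisted sheaf on $T$. Then $P\circ i_{s*}\mathcal A\cong\mathcal A(t)\otimes P(s(t),y)$. If $(s',\mathcal A')$ is another such pair and $\mathcal A(t)\otimes P(s(t),y)\cong\mathcal A'(t)\otimes P(s'(t),y)$, then $s=s'$ and $\mathcal A\cong\mathcal A'$.
\item[(d)] \emph{(Cancellation.)} If $\mathcal A,\mathcal A'$ are line bundles on $X\times T$, or both on $Y\times T$, and $P\otimes\mathcal A\cong P\otimes\mathcal A'$ on $X\times Y\times T$, then $\mathcal A\cong\mathcal A'$.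
\end{itemize}
\end{corollary}

\begin{proof}
(a) The first claim is associativity of convolution and Lemma~\ref{lem:inverse}. The projection formula gives $P\circ(\mathcal B\otimes\mathcal F)\cong\mathcal B\otimes(P\circ\mathcal F)$ for $\mathcal B$ on $T$. Hence
\[
\operatorname{Hom}(\mathcal B,R\mathcal Hom_T(\mathcal F,\mathcal F'))=\operatorname{Hom}(\mathcal B\otimes\mathcal F,\mathcal F')=\operatorname{Hom}(\mathcal B\otimes(P\circ\mathcal F),P\circ\mathcal F'),
\]
which is $\operatorname{Hom}(\mathcal B,R\mathcal Hom_T(P\circ\mathcal F,P\circ\mathcal F'))$, and Yoneda's lemma applies.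
(b) Transposition reverses convolution and fixes $\mathcal O_\Delta$, so the transpose of $P^\dagger$ is an inverse kernel.
(c) The formula is the projection formula. By (a), the hypothesis gives $i_{s*}\mathcal A\cong i_{s'*}\mathcal A'$. The scheme-theoretic supports are the graphs, so $s=s'$ as morphisms of schemes, and then $\mathcal A\cong\mathcal A'$.
(d) Apply (c) over the base $X\times T$ with twist $\alpha^{-1}$ and $s=s'=\operatorname{pr}_X$, and use (b) for $Y\times T$.
\end{proof}

\section{The structure of a twisted equivalence}\label{sec:structure}

Keep $X,Y,P,\Phi,g$ as above. The idea is to tensor $P$ with the line bundles $L\in\hat Y$ and to see how this operation looks from $X$.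

\begin{example}\label{ex:three}
If $X=Y$ and $P=\mathcal O_\Delta$, then $P\otimes L(y)\cong P\otimes L(x)$: tensoring stays tensoring. If $X=\hat Y$ and $P=\mathcal P_Y$, then $P(x,y)\otimes L(y)\cong P(x+L,y)$: tensoring becomes translation. If $Y=B\times Q$, $X=\hat B\times Q$ and $P=\mathcal P_B\boxtimes\mathcal O_{\Delta_Q}$, then $L=(L_1,L_2)$ translates by $c(L)=(L_1,0)$ and tensors by $L_2$. In the last case $c\colon\hat Y\to X$ has kernel $\hat Q$ and image $\hat B$, and these recover the sequences of Theorem~\ref{thm:structure} with $G=0$.
\end{example}

In general we construct $c\colon\hat Y\to X$ and, by symmetry, $c'\colon\hat X\to Y$, and show two things: $c'=\hat c$, and $\ker c\cong\ker c'$, because both groups parametrize the pairs $(L,M)$ with $P\otimes L(y)\cong P\otimes M(x)$. If $c$ is an isogeny, these facts and \eqref{eq:dualkernel} give $\ker c\cong(\ker c)^D$.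

\subsection{The homomorphisms $c$ and $c'$}

\begin{proposition}\label{prop:c}
There are homomorphisms $c\colon\hat Y\to X$ and $c'\colon\hat X\to Y$ and invertible twisted sheaves $D$ on $X\times\hat Y$ and $D'$ on $Y\times\hat X$ with
\begin{align}
P(x,y)\otimes\mathcal P_Y(y,L)&\cong P(x+cL,y)\otimes D(x,L)&&\text{on }X\times Y\times\hat Y,\label{eq:c}\\
P(x,y)\otimes\mathcal P_X(x,M)&\cong P(x,y+c'M)\otimes D'(y,M)&&\text{on }X\times Y\times\hat X.\label{eq:cprime}
\end{align}
The twist of $D$ is $\alpha(x)^{-1}\alpha(x+cL)$. Moreover $c'=\hat c$.
\end{proposition}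

\begin{proof}
For $L\in\hat Y(k)$ let $\Psi_L=\Phi^{-1}\circ(\otimes L)\circ\Phi$. Let $\mathcal F=P^\dagger\circ(P\otimes\mathcal P_Y)$ on $(\hat Y\times X)\times X$. Its fiber at $(L,x)$ is $\Psi_L(k(x))$, which is $k(x)$ for $L=0$. The open set of Lemma~\ref{lem:points} contains $\{0\}\times X$, hence contains $U\times X$ for an open $U\ni0$, as $X$ is proper. We obtain $s\colon U\times X\to X$ with $s(0,x)=x$ and $\Psi_L(k(x))\cong k(s(L,x))$. So for $L\in U(k)$ the functor $\Psi_L$ sends points to points. Every $L\in\hat Y(k)$ is a sum $L_1+L_2$ with $L_i\in U(k)$, because the dense open sets $U$ and $L-U$ meet, and $\Psi_L\cong\Psi_{L_1}\Psi_{L_2}$. Hence we may take $U=\hat Y$. The morphism $s(L,x)-x$ contracts $\{0\}\times X$ to $0$, so by (A1) $s(L,x)=x+c(L)$ for a morphism $c$ with $c(0)=0$, a homomorphism. By Lemma~\ref{lem:points}, $\mathcal F=i_{s*}D$ with $D$ invertible and twisted as stated. Applying $P\circ(-)$ and Corollary~\ref{cor:tools}(a),(c) gives \eqref{eq:c}, and \eqref{eq:cprime} follows by symmetry.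

To compare $c$ and $c'$, compute $\mathcal F'=P(x+cL,y+c'M)\otimes D(x,L)\otimes D'(y,M)$ on $X\times Y\times\hat Y\times\hat X$ in two ways. Using \eqref{eq:c} at $y+c'M$ and then \eqref{eq:cprime},
\begin{align*}
\mathcal F'&\cong P(x,y+c'M)\otimes D'(y,M)\otimes\mathcal P_Y(y+c'M,L)\\
&\cong P(x,y)\otimes\mathcal P_X(x,M)\otimes\mathcal P_Y(y,L)\otimes\mathcal P_Y(c'M,L).
\end{align*}
Using \eqref{eq:cprime} at $x+cL$ and then \eqref{eq:c},
\begin{align*}
\mathcal F'&\cong P(x+cL,y)\otimes D(x,L)\otimes\mathcal P_X(x+cL,M)\\
&\cong P(x,y)\otimes\mathcal P_Y(y,L)\otimes\mathcal P_X(x,M)\otimes\mathcal P_X(cL,M).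
\end{align*}
Removing the common line bundles gives $P\otimes\mathcal P_Y(c'M,L)\cong P\otimes\mathcal P_X(cL,M)$. Cancellation with $T=\hat Y\times\hat X$, followed by restriction to $x=0$, gives $\mathcal P_Y(c'M,L)\cong\mathcal P_X(cL,M)$, which is the characterization of $\hat c$ in (A2).
\end{proof}

\subsection{The kernels of $c$ and $\hat c$}
Let $H=\ker c\subset\hat Y$ and $H'=\ker c'\subset\hat X$ be the scheme-theoretic kernels. Their infinitesimal structure carries the invariant $\mu$, so we argue with $T$-valued points.

\begin{proposition}\label{prop:kernels}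
There is an isomorphism of group schemes $\gamma\colon H\to H'$.
\end{proposition}

\begin{proof}
On $X\times H$ the twist of $D$ is $\alpha(x)^{-1}\alpha(x)$, so $D|_{X\times H}$ is a line bundle and defines $\gamma\colon H\to\operatorname{Pic}_X$. For $L\in H(T)$, the pullback of \eqref{eq:c} to $X\times Y\times T$ reads
\begin{equation}\label{eq:H}
P\otimes\mathcal P_Y(y,L)\cong P\otimes D(x,L).
\end{equation}

\emph{$\gamma$ is a homomorphism.} For $L_1,L_2\in H(T)$, three uses of \eqref{eq:H} give
\[
P\otimes D(L_1+L_2)\cong P\otimes\mathcal P_Y(L_1)\otimes\mathcal P_Y(L_2)\cong P\otimes D(L_1)\otimes D(L_2),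
\]
and we cancel $P$.

\emph{$\gamma$ maps into $\hat X$.} The identity component $H^0$ maps into the identity component $\hat X$. For $L\in H(k)$ a positive multiple of $L$ lies in $H^0(k)$, so the class of $\gamma(L)$ in $NS(X)$ is torsion, hence zero. Since $\hat X$ is open in $\operatorname{Pic}_X$, the morphism $\gamma$ factors through it.

\emph{$\gamma$ maps into $H'$.} Let $L\in H(T)$ and $M=\gamma(L)$, so $D(x,L)\cong\mathcal P_X(x,M)\otimes\mathcal A$ with $\mathcal A\in\operatorname{Pic}(T)$. By \eqref{eq:H} and \eqref{eq:cprime},
\[
P(x,y)\otimes\mathcal P_Y(y,L)\cong P(x,y+c'M)\otimes D'(y,M)\otimes\mathcal A .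
\]
Corollary~\ref{cor:tools}(c), with $X$ and $Y$ exchanged and base $Y\times T$, shows that the morphisms $y$ and $y+c'M$ from $Y\times T$ to $Y$ agree. So $c'M=0$ in $Y(T)$.

\emph{$\gamma$ is invertible.} By symmetry $D'$ defines $\gamma'\colon H'\to H$. For $M\in H'(T)$ and $L=\gamma'(M)$, up to line bundles from $T$,
\[
P\otimes\mathcal P_X(M)\cong P\otimes D'(M)\cong P\otimes\mathcal P_Y(L)\cong P\otimes D(L)\cong P\otimes\mathcal P_X(\gamma L).
\]
Cancellation gives $M=\gamma\gamma'(M)$. By symmetry $\gamma'\gamma=\operatorname{id}$.
\end{proof}

\subsection{The exact sequences}\label{ssec:sequences}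
In general $c$ is not an isogeny, so we divide out the abelian part of its kernel. Let $N=(H^0)_{\mathrm{red}}$. As $k$ is perfect, $N$ is a subgroup scheme, hence an abelian subvariety of $\hat Y$; let $n=\dim N$. Put $G=H/N$, a finite group scheme, and $Q=\hat N$. Let $q\colon Y\to Q$ and $q'\colon X\to Q$ be dual to the embeddings $N\subset\hat Y$ and $\gamma|_N\colon N\hookrightarrow\hat X$, and put $B=\ker q$, $X_2=\ker q'$. By (A3), $q$ and $q'$ are surjective, and $B$ and $X_2$ are abelian varieties of dimension $d=g-n$ with $\hat B=\hat Y/N$ and $\hat X_2=\hat X/\gamma(N)$.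

Dualizing $\hat c\circ\gamma|_N=0$ gives $q'\circ c=0$. So $c$ factors as $\hat Y\to\hat B\xrightarrow{\bar c}X_2\subset X$, where $\ker\bar c=H/N=G$ is finite. Source and target have dimension $d$, so $\bar c$ is an isogeny and $X_2\cong\hat B/G$. This gives the two exact sequences of Theorem~\ref{thm:structure}. Dualizing the factorization, $c'=\hat c$ is the composite $\hat X\to\hat X/\gamma(N)\xrightarrow{\hat{\bar c}}B\subset Y$, so $\ker\hat{\bar c}=H'/\gamma(N)\cong H/N=G$. By \eqref{eq:dualkernel}, $\ker\hat{\bar c}\cong G^D$. Hence $G\cong G^D$.

\subsection{The order of $G$}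
Self-duality does not force square order: $\alpha_p$ and $\mathbb Z/\ell$, for a prime $\ell\neq\operatorname{char}k$, are self-dual. The square root of $|G|$ comes from the image $S$ of a point. If $S$ were a bundle of rank $r$ on a translate of $B$, then $\mathcal End(S)$ would have rank $r^2$, while its Fourier transform detects the $L$ with $S\otimes L\cong S$ and so sees $|G|$. We do not know that $S$ is a sheaf, and $R\mathcal Hom(S,S)$ also contains the directions normal to $B$; we therefore compute at the generic point and isolate degree $0$.

\begin{proposition}\label{prop:square}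
Fix $x\in X(k)$ and let $S=\Phi(k(x))$. There is $t\in Q(k)$ such that all $\mathcal H^i(S)$ are killed by the ideal of $B_t=q^{-1}(t)$. At the generic point $\eta$ of $B_t$ exactly one $\mathcal H^i(S)_\eta$ is nonzero, and its length $r$ satisfies $r^2=|G|$.
\end{proposition}

\begin{proof}
Put $c_x(L)=x+cL$ and $D_x=D|_{\{x\}\times\hat Y}$, which is $c_x^*\alpha$-twisted once the gerbe is trivialized at $x$. Restricting \eqref{eq:c} to $x$,
\begin{equation}\label{eq:S}
S(y)\otimes\mathcal P_Y(y,L)\cong P(c_xL,y)\otimes D_x(L)\quad\text{on }Y\times\hat Y .
\end{equation}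

\emph{Step 1: support.} On $Y\times N$ we have $c=0$ and $\mathcal P_Y(y,L)=\mathcal P_Q(qy,L)$, so $S(y)\otimes\mathcal P_Q(qy,L)\cong S(y)\otimes D_x(L)$ with $D_x|_N$ a line bundle. Choose $y_0\in\operatorname{Supp}S$ and put $t=q(y_0)$, $\mathcal A_1=\mathcal P_Q(t,\cdot)$, $\mathcal A_2=D_x|_N$. Restricting to $y_0$ and taking a nonzero cohomology sheaf gives $\mathcal A_1^{\oplus a}\cong\mathcal A_2^{\oplus a}$ with $a>0$. So there are nonzero maps $\mathcal A_1\to\mathcal A_2\to\mathcal A_1$; since $N$ is integral and proper, the composite is a nonzero scalar and $\mathcal A_1\cong\mathcal A_2$. Therefore $S(y)\otimes\mathcal P_Q(qy-t,L)\cong S\boxtimes\mathcal O_N$. Push forward to $Y$. By (A4), $R\operatorname{pr}_{Q*}\mathcal P_Q(u-t,L)=k(t)[-n]$, and $q$ is flat, so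
\[
S\otimes\mathcal O_{B_t}[-n]\cong S\otimes_kR\Gamma(N,\mathcal O_N).
\]
The left side is the pushforward of a complex on $B_t$, so its cohomology sheaves are killed by the ideal of $B_t$. The right side has $S$ as a direct summand, since $H^0(N,\mathcal O_N)=k$. This proves the first claim.

\emph{Step 2: the transform of $W=R\mathcal Hom(S,S)\in D^b(Y)$.} Let $\hat W=\Phi_{\mathcal P_Y}(W)=R\mathcal Hom_{\hat Y}(S,S\otimes\mathcal P_Y)$. By \eqref{eq:S} and base change along $c_x$,
\[
\hat W\cong c_x^*\,R\mathcal Hom_X(\operatorname{pr}_Y^*S,P)\otimes D_x ,
\]
where the base is $X$ through $X\times Y\to X$. Now $\operatorname{pr}_Y^*S=P\circ\operatorname{pr}_2^*k(x)$ and $P=P\circ\mathcal O_\Delta$, so Corollary~\ref{cor:tools}(a) gives $R\mathcal Hom_X(\operatorname{pr}_Y^*S,P)\cong R\operatorname{pr}_{1*}(\operatorname{pr}_2^*k(x)^\vee\otimes\mathcal O_\Delta)=k(x)^\vee\cong k(x)[-g]$, the $\alpha^{-1}$-twisted skyscraper. Hence $\hat W\cong c_x^*k(x)\otimes D_x[-g]$.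

\emph{Step 3: the length of $\mathcal H^0(W)_\eta$.} The support $H$ of $\hat W$ has dimension $n$; we cut it by a complement to make it finite. Let $C\subset\hat Y$ be a complement of $N$, of dimension $d$, let $m=|C\cap N|$, and let $\varpi\colon Y\to\hat C$ be dual to the inclusion. Then $\varpi|_B$ is dual to the isogeny $C\to\hat B$ of degree $m$, so $B_t\to\hat C$ is finite and surjective of degree $m$. Put $U=R\varpi_*W$. Since $\mathcal P_{\hat C}(\varpi y,L)=\mathcal P_Y(y,L)$ for $L\in C$, the projection formula and base change show that the transform $\hat U\in D^b(C)$ is $\hat W|_C$.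

The map $c_x|_C$ is the isogeny $C\to\hat B\xrightarrow{\bar c}X_2$, followed by translation and the regular embedding $x+X_2\subset X$ of codimension $n$. The Koszul complex shows that the pullback of $k(x)$ to $x+X_2$ has cohomology $k(x)^{\binom nj}$ in degree $-j$ for $0\le j\le n$. The isogeny is flat with kernel $F$ of order $m|G|$, and invertible sheaves on $F$ are trivial. So $\hat U$ has cohomology $\mathcal O_F^{\binom nj}$ in degree $g-j=d+(n-j)$. By (A4), a skyscraper $k(L)[-d]$ on $C$ is the transform of a line bundle on $\hat C$; by induction on the length, a sheaf of length $a$ placed in degree $d$ is the transform of a vector bundle of rank $a$. The truncation filtration of $\hat U$ thus exhibits $U$ as an iterated extension of objects $V_j[-(n-j)]$ with $V_j$ a bundle of rank $\binom nj m|G|$. They sit in distinct degrees, so $\mathcal H^{n-j}(U)=V_j$. In particular $\mathcal H^{i}(U)=0$ for $i<0$, and $\mathcal H^0(U)$ has rank $m|G|$.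

Each $\mathcal H^i(W)$ lives on an infinitesimal thickening of $B_t$, on which $\varpi$ is finite. Hence $\mathcal H^i(U)=\varpi_*\mathcal H^i(W)$, and $\mathcal H^i(W)=0$ for $i<0$. The only point of $B_t$ over the generic point of $\hat C$ is $\eta$, with residue field extension of degree $m$. So the rank of $\mathcal H^0(U)$ is $m$ times the length of $\mathcal H^0(W)_\eta$, and this length is $|G|$.

\emph{Step 4: conclusion.} Let $\mathcal O$ be the strict henselization of $\mathcal O_{Y,\eta}$, with residue field $\kappa$. The gerbe $\beta$ is trivial on $\mathcal O$, the map $\mathcal O_{Y,\eta}\to\mathcal O$ is flat and preserves lengths, and the ideal of $B_t$ generates the maximal ideal because $B_t$ is reduced. By Step~1 the cohomology modules $H^i$ of $S_{\mathcal O}$ are finite-dimensional $\kappa$-vector spaces, and $S_{\mathcal O}\ne0$ by Step~3. Let $a\le b$ be the extreme degrees. A nonzero $\kappa$-linear map $H^b\to H^a$ gives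
\[
S_{\mathcal O}\to H^b[-b]\to H^a[-b]\to S_{\mathcal O}[a-b],
\]
which is nonzero on cohomology in degree $b$. But $\operatorname{Ext}^i_{\mathcal O}(S_{\mathcal O},S_{\mathcal O})=\mathcal H^i(W)_{\mathcal O}=0$ for $i<0$, so $a=b$. Then $S_{\mathcal O}\cong\kappa^r[-a]$, and $\mathcal H^0(W)_{\mathcal O}=M_r(\kappa)$ has length $r^2$.
\end{proof}

Section~\ref{ssec:sequences} and Proposition~\ref{prop:square} prove Theorem~\ref{thm:structure}.

\subsection{The balanced quasi-isogeny}

\begin{proof}[Proof of Theorem~\ref{thm:balanced}]
By Lemma~\ref{lem:balanced} it suffices to treat one equivalence. Use Theorem~\ref{thm:structure}, with $X_2=\hat B/G$. Let $\lambda\colon B\to\hat B$ be a polarization. By (A5) and \eqref{eq:dualkernel}, $\ker\lambda$ is self-dual of square order, and so is $G$. By \eqref{eq:selfdual} the isogeny $B\xrightarrow{\lambda}\hat B\to X_2$ is balanced; let $\xi\colon X_2\to B$ be its inverse. To combine $\xi$ with the identity of $Q$ we split the extensions up to isogeny and check that the splittings contribute nothing. Let $Q_1\subset X$ and $Q_2\subset Y$ be complements of $X_2$ and $B$. They give isogenies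 $s_i\colon Q_i\to Q$ and addition isogenies $\sigma_X\colon X_2\times Q_1\to X$, $\sigma_Y\colon B\times Q_2\to Y$. Here $\ker\sigma_X=\{(-z,z):z\in X_2\cap Q_1\}\cong\ker s_1$, and $\ker\sigma_Y\cong B\cap Q_2=\ker s_2$. For
\[
h=\sigma_Y\circ(\xi\times s_2^{-1}s_1)\circ\sigma_X^{-1}\colon X\to Y
\]
we get $\delta(h)=\delta(s_2)+\delta(\xi)+\delta(s_1)-\delta(s_2)-\delta(s_1)=\delta(\xi)=0$, and the same cancellation gives $\deg h=\deg\xi$, a square.
\end{proof}

The condition $\delta(h)=0$, and hence Theorem~\ref{thm:main}(a), does not use Proposition~\ref{prop:square}.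

\section{Equivalences from Heisenberg groups}\label{sec:heisenberg}

\begin{proposition}\label{prop:heisenberg}
Let $k$ be algebraically closed and $\varphi\colon X\to Z$ an isogeny with $\ker\varphi\cong A\times A^D$ for a finite commutative group scheme $A$. Then $X$ and $Z$ are derived isogenous.
\end{proposition}

Put $Y=\hat X$, so $X=\hat Y$, and $G=\ker\varphi$. By (A4), $D^b(X)\simeq D^b(Y)$, so it suffices to find $\alpha,\beta$ with $D^b(Z,\alpha)\simeq D^b(Y,\beta)$. We want a kernel on $Z\times Y$ with $c=\varphi$, that is, a twisted bundle $S$ on $Y$ with $S\otimes L\cong S$ exactly for $L\in G$. Let $\pi\colon Y'\to Y$ be dual to $\varphi$, so $Z=\hat Y'$, and let $G'=\ker\pi\cong G^D$; fix an isomorphism $G'\cong A^D\times A$. The transform of $\pi_*\mathcal O_{Y'}$ is supported on $G$, so we look for $S$ with $\mathcal End(S)\cong\pi_*\mathcal O_{Y'}$. Such an $S$ comes from a projective representation $V$ of $G'$ for which $\operatorname{End}V$ is the regular representation; the product structure $A^D\times A$ provides one.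

\subsection{The Heisenberg representation}
All formulas are on $T$-valued points. Let $V=\mathcal O(A)$, and for $(\lambda,\psi,a)\in\mathcal G=\mathbb G_m\times A^D\times A$ put $(\rho(\lambda,\psi,a)v)(b)=\lambda\psi(b)v(b+a)$. Then
\[
\rho(\lambda,\psi,a)\rho(\lambda',\psi',a')=\rho(\lambda\lambda'\psi'(a),\psi\psi',a+a').
\]
This law makes $\mathcal G$ a central extension of $G'$ by $\mathbb G_m$, and $\rho$ a representation on which $\mathbb G_m$ acts with weight one. Moreover $\rho(h)\rho(h')=\varepsilon(h,h')\rho(h')\rho(h)$ with $\varepsilon((\psi,a),(\psi',a'))=\psi'(a)\psi(a')^{-1}$. The pairing $\varepsilon$ on $G'$ is perfect: $s\mapsto\varepsilon(s,\cdot)$ is the isomorphism $(\psi,a)\mapsto(a,\psi^{-1})$ from $A^D\times A$ to $A\times A^D$.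

\begin{lemma}\label{lem:regular}
Under conjugation, $\operatorname{End}V$ is isomorphic to the regular representation $\mathcal O(G')$ of $G'$.
\end{lemma}

\begin{proof}
The family $\rho_t=\rho(1,t)$, $t\in G'$, is an element $\rho_{\mathrm{univ}}\in\operatorname{End}V\otimes\mathcal O(G')$. Define $\theta\colon\mathcal O(G')^\vee\to\operatorname{End}V$ by $\theta(\xi)=(\operatorname{id}\otimes\xi)(\rho_{\mathrm{univ}})$. Since $\rho_s\rho_t\rho_s^{-1}=\varepsilon(s,t)\rho_t$, the map $\theta$ is equivariant for the action $(s\xi)(\phi)=\xi(\varepsilon(s,\cdot)\phi)$. Under Cartier's isomorphism $\mathcal O(G')^\vee\cong\mathcal O(G'^D)$, $\xi$ is the function $\chi\mapsto\xi(\chi)$, and $s$ acts by translation by $\varepsilon(s,\cdot)$. As $\varepsilon$ is perfect, this is the regular representation. It remains to see that $\theta$ is bijective. We have $\mathcal O(G')^\vee=\mathcal O(A^D)^\vee\otimes\mathcal O(A)^\vee=\mathcal O(A)\otimes V^\vee$, where $\phi\in\mathcal O(A)$ sends the function $\psi\mapsto\psi(b)$ to $\phi(b)$. Hence $\theta(\phi\otimes\xi)(v)(b)=\phi(b)\,\xi(v(b+\cdot))$. View both $\mathcal O(A)\otimes V^\vee$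 and $\operatorname{End}V$ as functions $A\to V^\vee$, an endomorphism $u$ being the function $b\mapsto(v\mapsto u(v)(b))$. Then $\theta$ composes the value at $b$ with translation by $b$, and composing with translation by $-b$ is its inverse.
\end{proof}

\subsection{The kernel}
Let $\mathcal G$ act on $Y'$ by translation through $G'$. Then $[Y'/\mathcal G]\to[Y'/G']=Y$ is a $\mathbb G_m$-gerbe, and $V\otimes\mathcal O_{Y'}$ descends to a weight-one bundle $S$ on it, so its class $\beta$ lies in $\operatorname{Br}(Y)$. Bundles on $Y$ are $G'$-equivariant bundles on $Y'$. As $Y'\times_YY'\cong Y'\times G'$, the bundle $\pi_*\mathcal O_{Y'}$ corresponds to $\mathcal O(G')\otimes\mathcal O_{Y'}$ with the regular representation (the two signs of translation are exchanged by inversion). By Lemma~\ref{lem:regular}, $\mathcal End(S)\cong\pi_*\mathcal O_{Y'}$ as $\mathcal O_Y$-modules.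

We now descend $S\otimes\mathcal P_Y$ from $Y\times\hat Y$ to $Y\times Z$. By (A2), the line bundle $\mathcal N=(\pi\times1)^*\mathcal P_Y$ on $Y'\times\hat Y$ is also $(1\times\varphi)^*\mathcal P_{Y'}$. The first description gives an action $t\mapsto\mathsf a_t$ of $G'$ on $\mathcal N$ covering translation by $(t,0)$, the second an action $\chi\mapsto\mathsf b_\chi$ of $G$ covering translation by $(0,\chi)$. Their commutator is an automorphism of a line bundle on $Y'\times\hat Y\times T$, hence a unit of $\mathcal O(T)$: $\mathsf a_t\mathsf b_\chi=\langle t,\chi\rangle\mathsf b_\chi\mathsf a_t$, with $\langle\ ,\ \rangle$ bimultiplicative. Over $Y'\times\{0\}$, $\mathcal N=\pi^*\mathcal O_Y$ has the section $1$ fixed by all $\mathsf a_t$. Then $\mathsf b_\chi(1)$ trivializes $\pi^*\mathcal P_Y(\cdot,\chi)$ and $\mathsf a_t\mathsf b_\chi(1)=\langle t,\chi\rangle\mathsf b_\chi(1)$. So $\langle\ ,\ \rangle$ is the pairing of \eqref{eq:dualkernel} for $\pi$, and it is perfect. Let $s\mapsto\chi_s$ be the isomorphism $G'\to G$ with $\langle t,\chi_s\rangle=\varepsilon(t,s)^{-1}$.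

Let $\mathcal G$ act on $\hat Y$ by translation by $\chi_{\bar h}$, where $\bar h\in G'$ is the image of $h$. Then $[\hat Y/\mathcal G]\to Z$ is a $\mathbb G_m$-gerbe with weight-one bundle $V\otimes\mathcal O_{\hat Y}$; let $\alpha^{-1}\in\operatorname{Br}(Z)$ be its class. On $V\otimes\mathcal N$ consider the two actions of $\mathcal G$ given by $\rho(h)\otimes\mathsf a_{\bar h}$ and $\rho(h)\otimes\mathsf b_{\chi_{\bar h}}$. They commute, because exchanging $\rho(h_1)\otimes\mathsf a_{\bar h_1}$ and $\rho(h_2)\otimes\mathsf b_{\chi_{\bar h_2}}$ produces the scalar $\varepsilon(\bar h_1,\bar h_2)\langle\bar h_1,\chi_{\bar h_2}\rangle=1$. So $V\otimes\mathcal N$ descends to a locally free $\alpha^{-1}\boxtimes\beta$-twisted sheaf $\mathcal S$ on $Z\times Y$, whose pullback along $\hat Y\to[\hat Y/\mathcal G]$ is $S(y)\otimes\mathcal P_Y(y,L)$. Let $\Phi=\Phi_{\mathcal S}\colon D^b(Z,\alpha)\to D^b(Y,\beta)$. Then $\Phi(k(\varphi L))\cong S\otimes L\ne0$.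

\begin{proof}[Proof of Proposition~\ref{prop:heisenberg}]
We show that $\Phi$ is an equivalence. Recall that a class $\Omega$ of objects is \emph{spanning} if an object $\mathcal F$ vanishes as soon as $\operatorname{Hom}(\mathcal F,\omega[i])=0$ for all $\omega\in\Omega$ and $i$, and likewise with the arguments exchanged. The points form a spanning class of $D^b(Z,\alpha)$ and of $D^b(Y,\beta)$: the top cohomology sheaf of $\mathcal F\ne0$ maps nontrivially to a point of its support, and Serre duality gives the other half.

\emph{Full faithfulness.} Let $\Phi^R$ be the right adjoint and $\mathcal R=\mathcal S^\vee[g]\circ\mathcal S$ the kernel of $\Phi^R\Phi$ on $Z\times Z$. With $\partial(L_1,L_2)=L_1-L_2$, flat base change gives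
\[
(\varphi\times\varphi)^*\mathcal R\cong\partial^*R\operatorname{pr}_{\hat Y*}(\mathcal End(S)\otimes\mathcal P_Y)[g],
\]
and by the projection formula for $\pi\times1$, base change along $\varphi$, and (A4),
\[
R\operatorname{pr}_{\hat Y*}(\pi_*\mathcal O_{Y'}\otimes\mathcal P_Y)\cong R\operatorname{pr}_{\hat Y*}\mathcal N\cong\varphi^*k(0)[-g]=\mathcal O_G[-g].
\]
So $(\varphi\times\varphi)^*\mathcal R$ is the structure sheaf of $\partial^{-1}(G)=(\varphi\times\varphi)^{-1}(\Delta_Z)$. As $\varphi\times\varphi$ is faithfully flat, $\mathcal R$ is a sheaf, is killed by the ideal of $\Delta_Z$, and is invertible on $\Delta_Z$. Hence $\Phi^R\Phi k(z)\cong k(z)$. The unit $k(z)\to\Phi^R\Phi k(z)$ corresponds to the identity of $\Phi k(z)\neq0$, so it is nonzero, hence an isomorphism. By adjunction, $\Phi$ induces bijections $\operatorname{Hom}(k(z),k(z')[i])\to\operatorname{Hom}(\Phi k(z),\Phi k(z')[i])$. An exact functor with both adjoints that is bijective in this way on a spanning class is fully faithful \cite[1.49]{Huy}.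

\emph{Equivalence.} Both Serre functors are $[g]$, so by \cite[1.56]{Huy} it suffices to show that $D^b(Y,\beta)$ is indecomposable. Suppose it is an orthogonal sum $D_1\oplus D_2$, and write $S=S_1\oplus S_2$ accordingly, with $S_1\ne0$. As a summand of $S$, $S_1$ is locally free, of positive rank since $Y$ is connected, so $\operatorname{Hom}(S_1,k(y))\ne0$ for all $y$. Each $k(y)$ is indecomposable, hence lies in $D_1$. Objects of $D_2$ are orthogonal to a spanning class, so $D_2=0$.
\end{proof}

\begin{remark}
Since $\Phi(k(\varphi L_0))\otimes L\cong\Phi(k(\varphi L_0+\varphi L))$, the homomorphism $c$ of Proposition~\ref{prop:c} is $\varphi$. In Theorem~\ref{thm:structure} this gives $Q=0$, $B=Y$, $G\cong A\times A^D$ and $r=\operatorname{rank}S=|A|$.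
\end{remark}

\section{Cases in which specialization holds}\label{sec:positive}

\subsection{Elliptic curves}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
We first show that derived isogenous elliptic curves over an algebraically closed field $k$ are isomorphic. Equivalences preserve the dimension, so it suffices to treat one equivalence between elliptic curves $X,Y$. By Tsen's theorem their Brauer groups vanish, so nothing is twisted. Use the notation of Section~\ref{sec:structure}. If $\dim Q=1$, then $B=0$ and $X\cong Q\cong Y$. If $Q=0$, then $N=0$, $B=Y$, $H=G$ and $X\cong\hat Y/G$. By Proposition~\ref{prop:square}, some $\mathcal H=\mathcal H^a(S)$ has rank $r$ with $r^2=|G|$. Restrict \eqref{eq:S} to $Y\times G$. There $c=0$ and $D_x|_G$ is trivial since $G$ is finite, so $\operatorname{pr}_Y^*\mathcal H\otimes\mathcal P_Y\cong\operatorname{pr}_Y^*\mathcal H$ on $Y\times G$. Let $\mathcal V$ be the quotient of $\mathcal H$ by its torsion, a bundle of rank $r$. Dividing both sides by their $\mathcal O_Y$-torsion gives $\operatorname{pr}_Y^*\mathcal V\otimes\mathcal P_Y\cong\operatorname{pr}_Y^*\mathcal V$, and $r$-th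 exterior powers show that $\mathcal P_Y^{\otimes r}|_{Y\times G}$ is trivial. So $G\subset\hat Y[r]$ as group schemes, with equality since both have order $r^2$. Hence $X\cong\hat Y/\hat Y[r]\cong\hat Y\cong Y$.

Now let $\mathcal X,\mathcal Y$ over $R$ be as in the question with $g=1$. Then $\mathcal X_{\overline K}\cong\mathcal Y_{\overline K}$, so the $j$-invariants, which lie in $R$, are equal. Reducing them, the geometric special fibers have the same $j$-invariant and are isomorphic.
\end{proof}

\subsection{Degree prime to $p$}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]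
Let $f$ have square degree $>1$ prime to $p$, and let $\ell$ be a prime dividing it. The $\ell$-part of the constant group $\ker f$ has order $\ell^{2a}$ with $a\ge1$. It contains $(\mathbb Z/\ell)^2$ if it is not cyclic and $\mathbb Z/\ell^2$ if it is. Dividing by this subgroup leaves an isogeny of square degree $\deg f/\ell^2$. By induction we may assume that $\ker f$ is $(\mathbb Z/\ell)^2$ or $\mathbb Z/\ell^2$. The first group is $A\times A^D$ with $A=\mathbb Z/\ell\cong\mu_\ell$, so Proposition~\ref{prop:heisenberg} applies.

The group $\mathbb Z/\ell^2$ is not of this form, and we connect source and target by a zigzag. Let $\Lambda_0\cong\mathbb Z_\ell^{2g}$ be the Tate module of the source $X$, so $X[\ell^\infty]=(\Lambda_0\otimes\mathbb Q)/\Lambda_0$. For a lattice $\Lambda\supset\Lambda_0$ put $X_\Lambda=X/(\Lambda/\Lambda_0)$. If $\Lambda\subset\Lambda'$, there is an isogeny $X_\Lambda\to X_{\Lambda'}$ with kernel $\Lambda'/\Lambda$, and $X_{\ell^{-1}\Lambda}=X_\Lambda/X_\Lambda[\ell]\cong X_\Lambda$. Choose a basis $e_1,\dots,e_{2g}$ of $\Lambda_0$ such that the target is $X_{\Lambda_3}$, where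
\begin{align*}
\Lambda_1&=\langle\ell^{-1}e_1,\ \ell^{-1}e_2,\ e_3,\ e_4,\dots,e_{2g}\rangle,\\
\Lambda_2&=\langle\ell^{-1}e_1,\ e_2,\ \ell e_3,\ e_4,\dots,e_{2g}\rangle,\\
\Lambda_3&=\langle\ell^{-2}e_1,\ e_2,\ e_3,\ e_4,\dots,e_{2g}\rangle .
\end{align*}
The inclusions $\Lambda_0\subset\Lambda_1\supset\Lambda_2\subset\Lambda_3$ all have quotient $(\mathbb Z/\ell)^2$, and $\ell^{-1}\Lambda_2\supset\Lambda_0$. So the three isogenies in
\[
X\to X_{\Lambda_1}\cong X_{\ell^{-1}\Lambda_1}\leftarrow X_{\ell^{-1}\Lambda_2}\to X_{\ell^{-1}\Lambda_3}\cong X_{\Lambda_3}
\]
have kernel $(\mathbb Z/\ell)^2$. The third basis vector is where $g\ge2$ is used.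

For the specialization statement, let $f\colon\mathcal X_{\overline K}\to\mathcal Y_{\overline K}$ have square degree $n$ prime to $p$, and let $f'$ satisfy $f'f=[n]$. Both are defined over a finite extension $K'$ of $K$. By the Krull--Akizuki theorem there is a discrete valuation ring $R'$ of $K'$ dominating $R$, with finite residue field extension. Abelian schemes are N\'eron models of their generic fibers, so $f$ and $f'$ extend over $R'$, still with $f'f=[n]$. Thus $f$ is an isogeny on each fiber, hence finite and flat by the fiberwise criterion, and its degree is constant. The geometric special fibers are related by an isogeny of degree $n$, and the first part applies.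
\end{proof}

\subsection{Large $p$-rank}
Let $k$ be algebraically closed of characteristic $p$. The decomposition \eqref{eq:split} of the groups $X[p^i]$ splits the $p$-divisible group $X[p^\infty]$ into \'etale, multiplicative and local-local factors.

\begin{lemma}\label{lem:formal}
Let $X$ have dimension $g$ and $p$-rank $g-1$. Then $X[p^\infty]\cong(\mathbb Q_p/\mathbb Z_p)^{g-1}\times\mu_{p^\infty}^{g-1}\times\mathbb G$, with $\mathbb G$ a one-dimensional formal group of height $2$. Moreover:
\begin{itemize}
\item[(a)] the only subgroup scheme of $\mathbb G$ of order $p^{2i}$ is $\mathbb G[p^i]$;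
\item[(b)] $\operatorname{End}(\mathbb G)$ is a domain, $\nu(u)=\log_p|\ker u|$ is defined and additive under composition for nonzero $u\in\operatorname{End}(\mathbb G)$, and $\nu(p)=2$.
\end{itemize}
\end{lemma}

\begin{proof}
By Section~\ref{sec:invariants}, $e([p])=\mu([p])=g-1$ and $\nu([p])=2$, which gives the heights. The dimensions of the three factors add up to $g$, and the first two are $0$ and $g-1$. So $\mathbb G\cong\operatorname{Spf}k[[x]]$ as a pointed formal scheme. Its only closed subscheme of length $p^{2i}$ is $x^{p^{2i}}=0$, which proves (a). A nonzero endomorphism is a power series $u(x)\ne0$ without constant term, $|\ker u|=\operatorname{ord}_xu$, and $\operatorname{ord}_x$ is multiplicative under composition.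
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(c)]
One direction is Theorem~\ref{thm:balanced}. Conversely, let $f\colon X\to Y$ be balanced; multiplying by an integer, let it be an isogeny. Then $e(f)=\mu(f)=m$, $\nu(f)=2i$ is even by Lemma~\ref{lem:balanced}, and $|(\ker f)_{p'}|$ is a square. Dividing by $(\ker f)_{p'}$ gives a derived isogeny by (b). If $m>0$, the \'etale part contains $\mathbb Z/p$ and the multiplicative part contains $\mu_p$; dividing by $\mathbb Z/p\times\mu_p$ gives a derived isogeny by Proposition~\ref{prop:heisenberg} and lowers $m$ by one. We are reduced to a local-local kernel of order $p^{2i}$, the source still having the $p$-rank of $X$; rename it $X$. If the $p$-rank is $g$, then $X[p^\infty]$ has no local-local part and $i=0$. If it is $g-1$, then $\ker f=\mathbb G[p^i]$ by Lemma~\ref{lem:formal}(a). For $i>0$, $f$ factors through $X\to X/\mathbb G[p]$, leaving a local-local kernel of order $p^{2i-2}$. The isogeny $X/\mathbb G[p]\to X/X[p]\cong X$ has kernel $(\mathbb Z/p)^{g-1}\times\mu_p^{g-1}=A\times A^D$, so $X$ and $X/\mathbb G[p]$ are derived isogenous. Induction on $i$ finishes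 the proof.
\end{proof}

The hypothesis on the $p$-rank enters only in the last step, where it determines the local-local kernel from its order.

\section{Residue field $\overline{\mathbb F}_p$}\label{sec:Fpbar}

Let $k=\overline{\mathbb F}_p$. Lemma~\ref{lem:GLg} has no analogue here: an abelian variety $X$ over $k$ is defined over some $\mathbb F_q$, and its $q$-Frobenius has connected kernel with multiplicative part $\mu_q^{\operatorname{rk}_pX}$, so $\delta\ne0$ if $\operatorname{rk}_pX>0$. We use the parity of $\nu$ instead, which by Lemma~\ref{lem:balanced} rests on the squareness of the degree. We need an $X_0$ with nonzero local-local part all of whose self-quasi-isogenies have even $\nu$. A product with a supersingular elliptic curve $E_0$ does not work: $\operatorname{End}(E_0)\otimes\mathbb Q$ is dense in a quaternion division algebra over $\mathbb Q_p$, so it contains elements whose degree has odd $p$-adic valuation. We take instead a simple $X_0$ of $p$-rank $g-1$ whose endomorphism algebra is a field unramified at $p$.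

\subsection{The special fiber}

\begin{proposition}\label{prop:X0}
For $g\ge2$ there is an abelian variety $X_0$ over $k$ of dimension $g$ and $p$-rank $g-1$ such that $\nu(u)$ is even for every quasi-isogeny $u\colon X_0\to X_0$.
\end{proposition}

\begin{proof}
\emph{The CM field.} Consider monic polynomials of degree $g$ over $\mathbb Q$ that have $g$ distinct real roots, are Eisenstein at a prime $\ell\ne p$, and have $p$-integral coefficients with reduction the product of a linear and an irreducible polynomial of degree $g-1$ over $\mathbb F_p$, coprime to each other. Each condition is open and nonempty at its place, so weak approximation gives such a polynomial. It defines a totally real field $F_0$ of degree $g$, and by Hensel's lemma $p=\mathfrak p_1\mathfrak p_2$ with $F_{0,\mathfrak p_1}$ unramified of degree $g-1$ and $F_{0,\mathfrak p_2}=\mathbb Q_p$. The squares are open in the multiplicative group of a local field, so weak approximation in $F_0$ gives a totally negative $d$ that is a square at $\mathfrak p_1$ and has $F_{0,\mathfrak p_2}(\sqrt d)=\mathbb Q_{p^2}$, the unramified quadratic extension. Then $F=F_0(\sqrt d)$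 is a CM field of degree $2g$, unramified at $p$, with places $v,\bar v$ over $\mathfrak p_1$ and $w=\bar w$ over $\mathfrak p_2$, of local degrees $g-1,g-1,2$.

\emph{The Weil number.} Let $h$ be the class number of $F$, write $v^h=(a)$, and put $\pi=p^ha/\bar a$ and $q=p^{2h}$. Then $\pi\bar\pi=q$, and $\pi$ has orders $2h,0,h$ at $v,\bar v,w$ and is a unit at all other finite places. So $\pi$ is an algebraic integer of absolute value $\sqrt q$ in every complex embedding, a Weil $q$-number, with slopes $\operatorname{ord}(\pi)/\operatorname{ord}(q)=1,0,\tfrac12$ at $v,\bar v,w$.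

We claim that $F'=\mathbb Q(\pi^n)$ equals $F$ for all $n\ge1$. The field $F'$ is stable under conjugation, as $\bar\pi^n=q^n/\pi^n$, and $\pi^n\ne\bar\pi^n$ because their orders at $v$ differ. So $F'$ is quadratic over $F_0'=F'\cap F_0$. The slope of $\pi^n$ at a place of $F$ depends only on the place of $F'$ below it, so $v,\bar v,w$ lie over distinct places of $F'$. The place below $w$ is fixed by conjugation, so it is the only place of $F'$ over its restriction $w_0$ to $F_0'$. If $\mathfrak p_1$ lay over $w_0$, then $v$ and $w$ would lie over the same place of $F'$. So $\mathfrak p_2$ is the only place of $F_0$ over $w_0$, and $[F_0:F_0']=[F_{0,\mathfrak p_2}:F'_{0,w_0}]=1$. Thus $F_0\subsetneq F'\subset F$ and $F'=F$.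

\emph{The abelian variety.} By Honda--Tate theory there is a simple abelian variety $X'$ over $\mathbb F_q$ with Frobenius $\pi$. For a simple abelian variety over a finite field with Frobenius $\pi$, the endomorphism algebra is a central division algebra over $\mathbb Q(\pi)$, of index $m$ with $2\dim=m[\mathbb Q(\pi):\mathbb Q]$; its invariant at a place over $p$ is the slope times the local degree modulo $1$, and it vanishes at the other nonreal places; the characteristic polynomial of Frobenius is the $m$-th power of the minimal polynomial; and the $p$-rank is the number of its roots that are $p$-adic units. Here there are no real places and the invariants are $g-1,0,1$, all integers. So $m=1$, $\dim X'=g$, and the $p$-rank is $[F_{\bar v}:\mathbb Q_p]=g-1$. Over $\mathbb F_{q^n}$ the characteristic polynomial of $\pi^n$ has degree $2g=[\mathbb Q(\pi^n):\mathbb Q]$, so it is irreducible, $X'$ stays simple, $m=1$ again, and the endomorphism algebra is still $F$. Let $X_0=X'_k$. Then $\operatorname{End}(X_0)$ is an order in $F$.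

\emph{Parity.} Let $\mathbb G$ be as in Lemma~\ref{lem:formal}. For an isogeny $u\in\operatorname{End}(X_0)$, $(\ker u)_{\mathrm{ll}}=\ker(u|_{\mathbb G})$, so $\nu$ on $F^\times$ is computed on $\mathbb G$. The ring map $F_v\times F_{\bar v}\times F_w=F\otimes\mathbb Q_p\to\operatorname{End}(\mathbb G)\otimes\mathbb Q$ has a domain as target, so it factors through one factor $F_{\mathfrak q}$, and $\nu$ extends to a homomorphism $F_{\mathfrak q}^\times\to\mathbb Z$. The image of $\operatorname{End}(X_0)\otimes\mathbb Z_p$ in $F_{\mathfrak q}$ acts on $\mathbb G$ by endomorphisms and contains the group $1+p^N\mathcal O_{\mathfrak q}$ for large $N$, where $\mathcal O_{\mathfrak q}$ is the ring of integers. This group acts by automorphisms and has finite index in $\mathcal O_{\mathfrak q}^\times$, so $\nu$ vanishes on $\mathcal O_{\mathfrak q}^\times$. Since $F_{\mathfrak q}$ is unramified, $F_{\mathfrak q}^\times=p^{\mathbb Z}\times\mathcal O_{\mathfrak q}^\times$, and $\nu(p)=2$. So $\nu$ takes even values.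
\end{proof}

\subsection{Lifting}
We want an isogeny out of $X_0$ with kernel $\mathbb Z/p\times\alpha_p$ whose kernel deforms to $\mathbb Z/p\times\mu_p$. The deformation of $\alpha_p$ is available on an elliptic curve, and Serre--Tate theory transports it to $X_0$. Let $E_0$ be a supersingular elliptic curve over $k$. One-dimensional formal groups of height $2$ over $k$ are isomorphic, so $E_0[p^\infty]\cong\mathbb G$; fix such an isomorphism.

\begin{lemma}\label{lem:lift}
Let $R_0$ be a complete discrete valuation ring with residue field $k$, and $\mathcal E$ an elliptic curve over $R_0$ lifting $E_0$. There is an abelian scheme $\mathcal X$ over $R_0$ with special fiber $X_0$ and $\mathcal X[p^\infty]\cong\mathcal B:=(\mathbb Q_p/\mathbb Z_p)^{g-1}\times\mu_{p^\infty}^{g-1}\times\mathcal E[p^\infty]$.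
\end{lemma}

\begin{proof}
Let $R_n=R_0/\mathfrak m^{n+1}$. The Serre--Tate theorem says that abelian schemes over $R_n$ are equivalent to abelian varieties over $k$ together with a lift of their $p$-divisible group to $R_n$; in particular a homomorphism lifts, uniquely, if its effect on $p$-divisible groups does. So $\mathcal B$ defines a compatible system $X_n/R_n$. To algebraize it we must lift an ample line bundle.

Let $\lambda=\phi_{\mathcal L}$ be a polarization of $X_0$. Functorially $\hat X[p^\infty]\cong X[p^\infty]^D$, the dual $p$-divisible group, and a polarization induces a map $\lambda$ with $\lambda^D=-\lambda$. There are no nonzero homomorphisms between $p$-divisible groups of different types over $k$, so $\lambda\colon\mathcal B_k\to\mathcal B_k^D$ has three blocks. The \'etale and multiplicative blocks are matrices over $\mathbb Z_p$ and lift to $R_0$. The block $\mathbb G\to\mathbb G^D$ is $\iota u$, with $\iota$ the principal polarization of $E_0$ and $u\in\operatorname{End}(\mathbb G)$. From $(\iota u)^D=-\iota u$ and $\iota^D=-\iota$ we get $\iota^{-1}u^D\iota=u$. The injection $\operatorname{End}(E_0)\otimes\mathbb Q_p\to\operatorname{End}(\mathbb G)\otimes\mathbb Q$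 is bijective, both sides being quaternion algebras over $\mathbb Q_p$. The $\mathbb Q_p$-linear map $u\mapsto\iota^{-1}u^D\iota$ is the Rosati involution on $\operatorname{End}(E_0)$, which sends an isogeny to its dual; hence it is $u\mapsto\operatorname{Trd}(u)-u$. So $2u=\operatorname{Trd}(u)$ and $u\in\mathbb Q_p\cap\operatorname{End}(\mathbb G)=\mathbb Z_p$. Since $\iota$ lifts to the principal polarization of $\mathcal E$, the block $\iota u$ lifts. Thus $\lambda$ lifts to $\mathcal B\to\mathcal B^D$, and by Serre--Tate to compatible $\lambda_n\colon X_n\to\hat X_n$.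

The line bundles $(1,\lambda_n)^*\mathcal P_{X_n}$ form a compatible system lifting $(1,\lambda)^*\mathcal P_{X_0}\cong[2]^*\mathcal L\otimes\mathcal L^{-2}\cong\mathcal L\otimes[-1]^*\mathcal L$, which is ample. By Grothendieck's existence theorem the system $(X_n)$ and its group law come from an abelian scheme $\mathcal X/R_0$. The finite flat groups $\mathcal X[p^i]$ are determined by their reductions over the $R_n$, so $\mathcal X[p^\infty]\cong\mathcal B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
In each case we find $R_0$ and $\mathcal E$ as in Lemma~\ref{lem:lift}, a finite extension $R$ of $R_0$ with fraction field $K$ and residue field $k$, and a finite flat subgroup $\mathcal C\subset\mathcal E_R[p]$ of order $p$ with $\mathcal C_{\overline K}\cong\mu_p$.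

\emph{Characteristic $0$.} Take $R_0=W(k)$ and lift a Weierstrass equation of $E_0$. Over the fraction field $K$ of a finite extension $R$ there is a subgroup of order $p$ in $\mathcal E_K[p]$; let $\mathcal C$ be its closure. Then $\mathcal C_{\overline K}\cong\mathbb Z/p\cong\mu_p$.

\emph{Characteristic $p$.} Let $a,a'\in k^5$ be Weierstrass coefficients of $E_0$ and of an elliptic curve with a different $j$-invariant. The coefficients $a+t(a'-a)$ define an elliptic curve $\mathcal E$ over $R=R_0=k[[t]]$, because the discriminant is a unit. Its $j$-invariant is a rational function of $t$ with different values at $0$ and $1$, so it is not in $k=\overline{\mathbb F}_p$, and the generic fiber is ordinary by Deuring's theorem. Let $\mathcal C$ be the kernel of the relative Frobenius $\mathcal E\to\mathcal E^{(p)}$. Then $\mathcal C_{\overline K}$ is a connected subgroup of order $p$ of $\mathbb Z/p\times\mu_p$, so it is $\mu_p$.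

In both cases $\mathcal C_k\subset E_0[p]$ is local-local of order $p$. Since $g\ge2$, the group $\mathcal X_R[p]=(\mathbb Z/p)^{g-1}\times\mu_p^{g-1}\times\mathcal E_R[p]$ contains $\mathbb Z/p\times\mathcal C$. Put $\mathcal Y=\mathcal X_R/(\mathbb Z/p\times\mathcal C)$. Over $\overline K$ the kernel of $\mathcal X_R\to\mathcal Y$ is $\mathbb Z/p\times\mu_p=A\times A^D$, so the generic fibers are derived isogenous by Proposition~\ref{prop:heisenberg}. On special fibers, $f\colon X_0\to\mathcal Y_k$ has kernel $\mathbb Z/p\times\mathcal C_k$, so $\nu(f)=1$. If $X_0$ and $\mathcal Y_k$ were derived isogenous, Theorem~\ref{thm:balanced} would give a balanced $h\colon X_0\to\mathcal Y_k$, with $\nu(h)$ even by Lemma~\ref{lem:balanced}. Then $h^{-1}f$ would be a self-quasi-isogeny of $X_0$ with odd $\nu$, contradicting Proposition~\ref{prop:X0}.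
\end{proof}

\begin{thebibliography}{9}

\bibitem{Huy} Huybrechts, \emph{Fourier--Mukai Transforms in Algebraic Geometry}.

\bibitem{LLT} Zhiyuan Li, Ziwei Lu and Zhichao Tang, \emph{Derived isogenies between abelian varieties}, arXiv:2510.22612 (2025).

\bibitem{Mum} Mumford, \emph{Abelian Varieties}.

\end{thebibliography}
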